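# Tensor powers of the quotient module of a Hopf subalgebra

## 1. The augmentation ideal of $C_2\times C_2$ and its tensor powers

Let $k$ be a field of characteristic $2$, let $G=\langle g_1,g_2\rangle\cong C_2\times C_2$, and put $x_i=g_i-1\in kG$. Then $x_i^2=0$ and $kG=k[x_1,x_2]/(x_1^2,x_2^2)$. The augmentation ideal $N=(kG)^+$ has basis $x_1,x_2,w$ with $w=x_1x_2$. As a right module it is given by
$$x_1g_1=x_1,\quad x_1g_2=x_1+w,\quad x_2g_1=x_2+w,\quad x_2g_2=x_2,\quad wg_i=w,$$
and it sits in the exact sequence
$$0\to N\to kG\to k\to 0. \tag{1}$$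

Let us tensor $N$ with itself, with $g$ acting diagonally, $(m\otimes n)g=mg\otimes ng$. Apply $\nu=\sum_{g\in G}g$ to $x_1\otimes x_2$:
$$x_1\otimes x_2+x_1\otimes(x_2+w)+(x_1+w)\otimes x_2+(x_1+w)\otimes(x_2+w)=w\otimes w\neq0 .$$
Every nonzero ideal of $kG$ contains the socle $k\nu$, so the map $kG\to N\otimes N$, $r\mapsto (x_1\otimes x_2)r$, is injective. Since $kG$ is an injective module, this copy of $kG$ splits off, and $N\otimes N\cong kG\oplus(\text{a module of dimension }5)$.

This pattern continues. We shall prove that each $N^{\otimes j}$ has exactly one non-projective indecomposable summand $Y_j$, and that $\dim\mathrm{Ext}^1_{kG}(Y_j,k)=j+2$. So $Y_0,Y_1,Y_2,\dots$ are pairwise non-isomorphic: the tensor powers of this three-dimensional module never stop producing new indecomposables.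

What is this for? A pair consisting of a finite-dimensional Hopf algebra $H$ and a Hopf subalgebra $R$ has a canonical $H$-module $Q$, and one can ask whether the tensor powers of $Q$ stop producing new indecomposable summands. The question is usually phrased through composition of homomorphisms. We shall see that only $Q$ as an $R$-module matters. Once a module such as $N$ appears as a summand of $Q|_R$, the answer is no.

## 2. The quotient module and the composition map

Throughout, $k$ is a field, $H$ is a finite-dimensional Hopf algebra over $k$ with counit $\varepsilon$, coproduct $\Delta(h)=h_{(1)}\otimes h_{(2)}$ and antipode $S$, and $R\subseteq H$ is a Hopf subalgebra. Modules are finite-dimensional right modules unless said otherwise. The tensor product of $H$-modules is an $H$-module by $(m\otimes n)h=mh_{(1)}\otimes nh_{(2)}$, and $k_\varepsilon$ (or just $k$) is the trivial module. We write $X\mid Y$ if $X$ is isomorphic to a direct summand of $Y$, and $mX=X^{\oplus m}$.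

We use two facts (Larson–Sweedler 1969): a finite-dimensional Hopf algebra is Frobenius, hence self-injective, so projective and injective modules coincide; and its antipode is bijective. Since $S(R)\subseteq R$ and $S$ is injective, $S(R)=R$, so $S^{-1}(R)=R$ too.

**Definition (quotient module).** Let $R^+=R\cap\ker\varepsilon$. The quotient module of the pair is $Q=H/R^+H$, a right $H$-module by right multiplication. Its tensor powers are $Q^{\otimes(n)}$, with $Q^{\otimes(0)}=k_\varepsilon$.

For $r\in R$ we have $(r-\varepsilon(r))h\in R^+H$, so in $Q$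
$$[rh]=\varepsilon(r)[h]\qquad(r\in R,\ h\in H). \tag{2}$$
In other words $Q=k_\varepsilon\otimes_RH$. For example, if $H=kG$ and $R=kU$ for groups $U\le G$, then $Q=k[U\backslash G]$ is the permutation module on right cosets.

The question comes from Lars Kadison, "Algebra depth in tensor categories", arXiv:1511.02349 (2015). With Hom and End taken over $H$, is there for every pair $R\subseteq H$ an $n$ such that the composition map $f\otimes g\mapsto f\circ g$,
$$\mathrm{Hom}(Q^{\otimes(n)},Q^{\otimes(n+1)})\otimes_{\mathrm{End}\,Q^{\otimes(n)}}\mathrm{Hom}(Q^{\otimes(n+1)},Q^{\otimes(n)})\longrightarrow\mathrm{End}\,Q^{\otimes(n+1)}, \tag{3}$$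
is surjective? We say that the pair $(R,H)$ has property $(*)$ if (3) is surjective for some $n\ge0$.

**Theorem A.** If $\operatorname{char}k=p>0$ and $G=C_p\times C_p$, there is a finite-dimensional Hopf algebra $H\supseteq kG=R$ for which (3) is surjective for no $n\ge 0$.

**Theorem B.** Let $\operatorname{char}k=p>0$ and let $G$ be a finite group. The following are equivalent:

(a) every finite-dimensional Hopf algebra $H\supseteq kG$ (with $kG$ as a Hopf subalgebra) has property $(*)$;

(b) every finite-dimensional $kG$-module is algebraic (defined in Section 4);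

(c) the Sylow $p$-subgroups of $G$ are cyclic.

**Theorem C.** If $\operatorname{char}k\ne2$ (for example $\operatorname{char}k=0$), there is a pointed Hopf algebra $H$ of dimension $256$ with a Hopf subalgebra $R$ of dimension $16$ for which (3) is surjective for no $n\ge0$.

Theorem A covers characteristic $2$, among others, and Theorem C every other characteristic. So over every field $k$ there is a pair for which (3) is never surjective, and the answer to the question is no.

## 3. Surjectivity as a splitting, and three cases by hand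

**Lemma 1.** For modules $X,Y$ the composition map $\mathrm{Hom}(X,Y)\otimes_{\mathrm{End}X}\mathrm{Hom}(Y,X)\to\mathrm{End}\,Y$ is surjective if and only if $Y\mid mX$ for some $m$.

*Proof.* The image consists of the finite sums $\sum f_ig_i$ with $g_i:Y\to X$ and $f_i:X\to Y$. It is a two-sided ideal of $\mathrm{End}\,Y$, so the map is surjective if and only if $\mathrm{id}_Y=\sum_{i=1}^mf_ig_i$ for some such maps. This says that $Y\xrightarrow{(g_i)}mX\xrightarrow{(f_i)}Y$ is the identity, that is, $Y\mid mX$. $\square$

So (3) is surjective for $n$ if and only if $Q^{\otimes(n+1)}\mid mQ^{\otimes(n)}$ for some $m$. Here are three cases.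

*The case $R=H$.* Then $Q=k_\varepsilon$, and $n=0$ works.

*The case $R=k$.* Then $R^+=0$ and $Q=H$. The map $m\otimes h\mapsto h_{(1)}\otimes mh_{(2)}$ is an isomorphism from the free module $H_0\otimes H$ (where $H_0$ is the vector space $H$ and only the second factor is acted on) to $H\otimes H$; this is the case $R=k$, $M=H$ of formula (4) below. So $Q^{\otimes(2)}\cong(\dim H)\,Q$, and $n=1$ works.

*Group algebras.* Let $H=kG$, $R=kU$. Then $Q^{\otimes(n)}$ is the permutation module on the $G$-set $(U\backslash G)^n$, hence a direct sum of modules $k[L\backslash G]$ with $L\le G$. Up to isomorphism there are finitely many of these, each with finitely many indecomposable summands. For $G=S_3$ and $U=\langle(12)\rangle$, the module $Q$ is the permutation module on three points. Ordered pairs of points split into the diagonal and one regular orbit, so $Q^{\otimes(2)}\cong Q\oplus kS_3$. Then $Q^{\otimes(3)}\cong Q\oplus kS_3\oplus 3kS_3$, because $Q\otimes kS_3$ is the permutation module on the set of pairs (point, group element), on which $S_3$ acts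 freely with $18/6=3$ orbits. So $n=2$ works over any field.

The group case suggests how one would try to prove a positive answer. We shall see that the set of indecomposable summands of $Q^{\otimes(n)}$ grows with $n$ for $n\ge 1$, and it is enough to bound it. For groups the bound came from the finite number of subgroups: every power of $Q$ is a sum of permutation modules. For a general $H$ nothing plays this role. The next section shows that what must be bounded is the tensor powers of $Q|_R$. Section 6 shows that for $R=kG$ in characteristic $p$, *any* $kG$-module can be a summand of $Q|_R$. This is where the attempt breaks down.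

## 4. Reduction to a finiteness property of $Q|_R$

**Definition (algebraic module).** A module $M$ over a finite-dimensional Hopf algebra is *algebraic* if only finitely many isomorphism classes of indecomposable modules occur as summands of the modules $M^{\otimes j}$, $j\ge0$.

For example, a projective module $P$ is algebraic: by Step 1 of the proof of Lemma 3, all $P^{\otimes j}$ with $j\ge1$ are projective, and there are finitely many indecomposable projectives. If $R$ has finite representation type (finitely many indecomposables up to isomorphism), every $R$-module is algebraic.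

By Krull–Schmidt, summands of algebraic modules are algebraic, since $M\mid M'$ implies $M^{\otimes j}\mid M'^{\otimes j}$. Restrictions of algebraic modules to a Hopf subalgebra are algebraic: restriction commutes with tensor products, and each of the finitely many indecomposables that occur restricts to a module with finitely many summands.

**Proposition 2.** For $R\subseteq H$ the following are equivalent: (i) $(R,H)$ has property $(*)$; (ii) $Q$ is an algebraic $H$-module; (iii) $Q|_R$ is an algebraic $R$-module.

*Proof.* **Step 1: (i)⇒(ii).** This step propagates one splitting to all higher powers. If $Q^{\otimes(n+1)}\mid mQ^{\otimes(n)}$, tensoring with $Q$ repeatedly gives $Q^{\otimes(n+j)}\mid m^jQ^{\otimes(n)}$ for all $j\ge0$. By Krull–Schmidt every indecomposable summand of a tensor power occurs already in some $Q^{\otimes(i)}$ with $i\le n$.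

**Step 2: (ii)⇒(iii).** Restriction preserves algebraicity, as noted above.

**Step 3: tensoring with $Q$ is restriction followed by induction.** This is the tool for getting back from $R$ to $H$. For an $H$-module $M$ we claim
$$(M|_R)\otimes_RH\;\cong\;Q\otimes M,\qquad m\otimes h\mapsto[h_{(1)}]\otimes mh_{(2)},\tag{4}$$
with inverse $[h]\otimes m\mapsto mS^{-1}(h_{(2)})\otimes h_{(1)}$.

The first map is well defined over $R$: since $\Delta(R)\subseteq R\otimes R$, (2) shows that $m\otimes rh$ goes to $[r_{(1)}h_{(1)}]\otimes mr_{(2)}h_{(2)}=[h_{(1)}]\otimes mrh_{(2)}$, which is the image of $mr\otimes h$. It is $H$-linear: $m\otimes hh'$ goes to $[h_{(1)}h'_{(1)}]\otimes mh_{(2)}h'_{(2)}$.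

For the inverse we need the identities obtained by applying $S^{-1}$ to the antipode axioms:
$$S^{-1}(h_{(2)})h_{(1)}=\varepsilon(h)=h_{(2)}S^{-1}(h_{(1)}).$$
The second map is well defined: for $r\in R$, $[rh]\otimes m$ goes to
$$mS^{-1}(h_{(2)})S^{-1}(r_{(2)})\otimes r_{(1)}h_{(1)}=mS^{-1}(h_{(2)})S^{-1}(r_{(2)})r_{(1)}\otimes h_{(1)}=\varepsilon(r)\,mS^{-1}(h_{(2)})\otimes h_{(1)},$$
which vanishes for $r\in R^+$. Here $r_{(1)}$ was moved across $\otimes_R$. The two maps are mutually inverse:
$$m\otimes h\mapsto[h_{(1)}]\otimes mh_{(2)}\mapsto mh_{(3)}S^{-1}(h_{(2)})\otimes h_{(1)}=m\otimes h,$$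
$$[h]\otimes m\mapsto mS^{-1}(h_{(2)})\otimes h_{(1)}\mapsto[h_{(1)}]\otimes mS^{-1}(h_{(3)})h_{(2)}=[h]\otimes m.$$

**Step 4: (iii)⇒(ii).** Take $M=Q^{\otimes(j)}$ in (4): $Q^{\otimes(j+1)}\cong(Q|_R)^{\otimes j}\otimes_RH$. Let $X_1,\dots,X_r$ be the indecomposables that occur in tensor powers of $Q|_R$. Then every $Q^{\otimes(j+1)}$ is a direct sum of copies of the modules $X_i\otimes_RH$. These are finitely many finite-dimensional modules, so only finitely many indecomposables occur.

**Step 5: (ii)⇒(i).** This step shows that the sets of summands increase, and then uses finiteness. For $r\in R^+$ we have $(\varepsilon\otimes\varepsilon)\Delta(r)=\varepsilon(r)=0$, so $\Delta(r)\in R^+\otimes R+R\otimes R^+$. Hence $\Delta(R^+H)\subseteq R^+H\otimes H+H\otimes R^+H$, and $\varepsilon(R^+H)=0$. So $Q$ is a coalgebra with coproduct $[h]\mapsto[h_{(1)}]\otimes[h_{(2)}]$, and this map $Q\to Q\otimes Q$ is $H$-linear. The map $\varepsilon\otimes\mathrm{id}:Q\otimes Q\to Q$ is $H$-linear and splits it. Thus $Q\mid Q\otimes Q$, and so $Q^{\otimes(j)}\mid Q^{\otimes(j+1)}$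 for $j\ge1$. The sets of indecomposable summands of $Q^{\otimes(1)},Q^{\otimes(2)},\dots$ increase and have finite union by (ii), so they agree for some $n$ and $n+1$. Then $Q^{\otimes(n+1)}\mid mQ^{\otimes(n)}$ for large $m$, and Lemma 1 gives $(*)$. $\square$

In particular, if $R$ has finite representation type, for instance if $R$ is semisimple, then $(*)$ holds for every $H\supseteq R$. So a counterexample in characteristic $0$ needs a non-semisimple $R$.

## 5. Tensor powers that are syzygies

Let $R$ be a finite-dimensional Hopf algebra. Since $R$ is self-injective, we have the textbook stable module category: its objects are modules, and $\underline{\mathrm{Hom}}(X,Y)$ is $\mathrm{Hom}(X,Y)$ modulo the maps that factor through a projective module. The identity of $X$ vanishes stably if and only if $X$ is projective. For an exact sequence $0\to X\to P\to Z\to0$ with $P$ projective, $X$ is stably isomorphic to the syzygy $\Omega Z$. Moreover $\Omega$ is an autoequivalence of the stable category, with inverse given by cokernels of embeddings into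 injective (equivalently, projective) modules.

As an example take $R=kC_p$ with $\operatorname{char}k=p$, $C_p=\langle\sigma\rangle$, $\nu=\sum_i\sigma^i$. There is an exact sequence $0\to k\to kC_p\xrightarrow{\sigma-1}kC_p\to k\to0$, so $\Omega^2k\cong k$ stably. The augmentation ideal $N=(kC_p)^+$ is $\Omega k$. Tensoring $0\to N\to kC_p\to k\to0$ with $N^{\otimes j}$ keeps the middle term projective, so $N^{\otimes j}$ is stably $\Omega^jk$, which takes two values only. Thus this $N$ *is* algebraic. The growth of syzygies is what decides, and it is measured by $\mathrm{Ext}$.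

**Lemma 3.** Let $R$ be a finite-dimensional Hopf algebra such that $\dim\mathrm{Ext}^j_R(k_\varepsilon,M)$ is unbounded in $j$ for some finite-dimensional $M$. Let $0\to N\to P\to L\to0$ be exact with $P$ projective and $\dim L=1$. Then $N$ is not algebraic.

*Proof.* **Step 1: tensoring preserves projectives.** This ensures that tensoring the given sequence gives a sequence of the same kind. Let $M_0$ be the underlying vector space of a module $M$. Formula (4) for the pair $k\subseteq R$ gives $R\otimes M\cong M_0\otimes R$, which is free. Likewise $m\otimes r\mapsto mr_{(1)}\otimes r_{(2)}$ is an isomorphism $M_0\otimes R\to M\otimes R$ with inverse $m\otimes r\mapsto mS(r_{(1)})\otimes r_{(2)}$. So if $P'$ is projective, then $P'\otimes M$ and $M\otimes P'$ are summands of free modules, hence projective.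

Let $L$ be given by the character $\chi:R\to k$, and let $L^*$ be given by $\chi\circ S$. From $\chi(r_{(1)})\chi(S(r_{(2)}))=\varepsilon(r)=\chi(S(r_{(1)}))\chi(r_{(2)})$ we get $L\otimes L^*\cong k_\varepsilon\cong L^*\otimes L$. So $L\otimes-$ is an exact autoequivalence of the module category with inverse $L^*\otimes-$; it preserves projectives and permutes the simple modules.

**Step 2: $N^{\otimes j}$ is stably an iterate of one autoequivalence applied to $k$.** Tensoring with $N^{\otimes j}$ gives
$$0\to N^{\otimes(j+1)}\to P\otimes N^{\otimes j}\to L\otimes N^{\otimes j}\to0\tag{5}$$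
with projective middle term. So stably $N^{\otimes(j+1)}\cong\Phi(N^{\otimes j})$ with $\Phi=\Omega\circ(L\otimes-)$, an autoequivalence, and $N^{\otimes j}\cong\Phi^j(k)$.

**Step 3: there is exactly one non-projective summand.** We need this so that "finitely many indecomposables" becomes a bound on dimensions, with no multiplicities to control. By Step 2, $\underline{\mathrm{End}}(N^{\otimes j})\cong\underline{\mathrm{End}}(k)$. The module $k$ is not projective, because otherwise $\mathrm{Ext}^j(k,M)=0$ for $j\ge1$. So $\underline{\mathrm{End}}(k)=k$. If $N^{\otimes j}$ had no non-projective indecomposable summand, its stable endomorphism ring would be $0$; if it had two, the ring would contain an idempotent other than $0$ and $1$. Neither is the case for $k$. So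
$$N^{\otimes j}\cong Y_j\oplus(\text{projective}),\qquad Y_j\text{ indecomposable and non-projective}.$$

**Step 4: $\mathrm{Ext}^1$ out of $Y_j$ is $\mathrm{Ext}^{j+1}$ out of $k$.** Let $E$ be the direct sum of one copy of each simple $R$-module. Since $L^*\otimes-$ permutes the simples, $L^*\otimes E\cong E$. The long exact sequence of (5), for $n\ge1$, and the autoequivalence $L^*\otimes-$ give
$$\mathrm{Ext}^n(N^{\otimes(j+1)},E)\cong\mathrm{Ext}^{n+1}(L\otimes N^{\otimes j},E)\cong\mathrm{Ext}^{n+1}(N^{\otimes j},L^*\otimes E)\cong\mathrm{Ext}^{n+1}(N^{\otimes j},E).$$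
Iterating from $n=1$, and dropping the projective summand,
$$\mathrm{Ext}^1(Y_j,E)\cong\mathrm{Ext}^1(N^{\otimes j},E)\cong\mathrm{Ext}^{j+1}(k,E).\tag{6}$$

**Step 5: contradiction.** If $N$ were algebraic, the $Y_j$ would lie in finitely many isomorphism classes, so by (6) there would be a constant $C$ with $\dim\mathrm{Ext}^{j+1}(k,E)\le C$ for all $j\ge0$. Each simple module is a summand of $E$, so the same bound holds for it. By induction on composition length, using long exact sequences, $\dim\mathrm{Ext}^{j+1}(k,M)\le C\cdot\mathrm{length}(M)$ for every $M$ and all $j\ge 0$. This contradicts the hypothesis. $\square$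

To use Lemma 3 we need algebras with growing $\mathrm{Ext}$. Two will do.

**Lemma 4.** (1) If $\operatorname{char}k=p>0$ and $G=C_p\times C_p$, then $\dim\mathrm{Ext}^j_{kG}(k,k)=j+1$. (2) Over any field, let $\Lambda$ have generators $x_1,x_2$ and relations $x_1^2=x_2^2=0$, $x_2x_1=-x_1x_2$, so that $1,x_1,x_2,x_1x_2$ is a basis. Then $\dim\mathrm{Ext}^j_\Lambda(k,k)=j+1$.

*Proof.* (1) For $C_p=\langle\sigma\rangle$ the trivial module has a resolution with one copy of $kC_p$ in each degree and differentials alternately $\sigma-1$ and $\nu$. Over $k[C_p\times C_p]=kC_p\otimes kC_p$ the tensor product of two such resolutions is, by Künneth, a free resolution of $k$ with rank $j+1$ in degree $j$. After applying $\mathrm{Hom}(-,k)$ all differentials vanish, because $\sigma-1$ acts on $k$ as $0$ and $\nu$ as $p=0$.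

(2) Let $P_j$ be the free right $\Lambda$-module on symbols $f_{a,b}$ with $a,b\ge0$, $a+b=j$, and let $d(f_{a,b})=f_{a-1,b}x_1+f_{a,b-1}x_2$, where symbols with a negative index are $0$. Then
$$d^2(f_{a,b})=f_{a-2,b}x_1^2+f_{a-1,b-1}(x_2x_1+x_1x_2)+f_{a,b-2}x_2^2=0.$$
On the $k$-basis, with $\alpha,\beta\in\{0,1\}$,
$$d(f_{a,b}x_1^\alpha x_2^\beta)=f_{a-1,b}x_1^{\alpha+1}x_2^\beta+(-1)^\alpha f_{a,b-1}x_1^\alpha x_2^{\beta+1};$$
call the two terms $d'$ and $d''$. Define a linear map $s$ by $s(f_{a,b}x_1x_2^\beta)=f_{a+1,b}x_2^\beta$ and $s(f_{a,b}x_2^\beta)=0$. On $f_{a,b}x_1x_2^\beta$, $sd''$ gives $-f_{a+1,b-1}x_2^{\beta+1}$ and $d''s$ gives $f_{a+1,b-1}x_2^{\beta+1}$; on $f_{a,b}x_2^\beta$ both give $0$. So $sd''+d''s=0$. Also $sd'+d's$ fixes $f_{a,b}x_1x_2^\beta$, fixes $f_{a,b}x_2^\beta$ for $a\ge1$, and kills $f_{0,b}x_2^\beta$. Hence $ds+sd=\mathrm{id}-\pi$, where $\pi$ is the projection along the other basis vectors onto the span of the $f_{0,b}x_2^\beta$.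

Let $z\in P_j$ be a cycle, $j\ge1$. Then $z=d(sz)+\pi z$, so $\pi z$ is a cycle $\lambda f_{0,j}+\mu f_{0,j}x_2$. As $d(\pi z)=\lambda f_{0,j-1}x_2$, we get $\lambda=0$, and $\pi z=d(\mu f_{0,j+1})$ is a boundary. In degree $0$ the image of $d$ is $x_1\Lambda+x_2\Lambda$. So $P_\bullet$ is a free resolution of $k$ with $P_j$ of rank $j+1$. Since the $x_i$ act as $0$ on $k$, the differentials of $\mathrm{Hom}_\Lambda(P_\bullet,k)$ vanish. $\square$

We can now complete Section 1. For $p=2$ and $G=C_2\times C_2$ the only simple module is $k$, so $E=k$, and (6) reads $\dim\mathrm{Ext}^1(Y_j,k)=j+2$. For $j=2$: $N\otimes N$ is $kG$ plus a module of dimension $5$, and that module is $Y_2$ plus a projective, hence free, module. If the free part were nonzero, then $\dim Y_2=1$ and $Y_2=k$, with $\dim\mathrm{Ext}^1(k,k)=2\ne4$. So $Y_2$ has dimension $5$.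

## 6. Any $kG$-module inside a quotient module: proof of Theorem A

Let $\operatorname{char}k=p>0$, let $G$ be a finite group and $N$ any finite-dimensional right $kG$-module. We build $H\supseteq kG$ with $N\mid Q|_{kG}$.

**Step 1: a Hopf algebra with $N$ in degree one.** Let $V=N$ with the left action $gv:=vg^{-1}$. Make the symmetric algebra $\mathrm{Sym}(V)$ a Hopf algebra with $V$ primitive. In characteristic $p$, if $v$ is primitive then
$$\Delta(v^p)=(v\otimes1+1\otimes v)^p=v^p\otimes1+1\otimes v^p,$$
so the ideal $(v^p:v\in V)$ is generated by primitive elements and is a Hopf ideal. Since $(v+v')^p=v^p+v'^p$ and $(\lambda v)^p=\lambda^pv^p$, it is generated by the $v_i^p$ for a basis $(v_i)$ of $V$. So $A=\mathrm{Sym}(V)/(v^p:v\in V)$ is a commutative and cocommutative Hopf algebra of dimension $p^{\dim V}$, graded, with degree-one part $V$. The group $G$ acts on $A$ by graded Hopf algebra automorphisms.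

**Step 2: the smash product.** Let $H=A\#kG$: this is $A\otimes kG$ as a vector space and as a coalgebra, with product determined by $gag^{-1}=g(a)$. The coproduct is multiplicative because each $g$ acts by a coalgebra map: $\Delta(g(a))=(g\otimes g)\Delta(a)(g^{-1}\otimes g^{-1})$. So $H$ is a finite-dimensional Hopf algebra with Hopf subalgebra $R=kG$.

**Step 3: the quotient module.** From $ga=g(a)g$ we see that multiplication $kG\otimes A\to H$ is bijective, so $H$ is $kG\otimes A$ as a left $kG$-module and $R^+H=(kG)^+A$. Hence $a\mapsto[a]$ is an isomorphism $A\cong Q$. By (2), the right action of $G$ is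
$$[a]g=[ag]=[g\,g^{-1}(a)]=[g^{-1}(a)].$$
It preserves the grading of $A$. On the degree-one part, $v\cdot g=g^{-1}v$ is the original right action on $N$. Therefore
$$N\mid Q|_{R}.\tag{7}$$

**Step 4: proof of Theorem A.** Let $G=C_p\times C_p$ and $N=(kG)^+$, and take $H$ as above. The sequence $0\to N\to kG\to k\to0$ is exact, and $\dim\mathrm{Ext}^j_{kG}(k,k)=j+1$ is unbounded by Lemma 4(1). By Lemma 3, $N$ is not algebraic. By (7), $Q|_R$ is not algebraic. By Proposition 2, (3) is surjective for no $n\ge0$. $\square$

For $p=2$ the example is explicit: $A=k[u,v,w]/(u^2,v^2,w^2)$, where $u,v,w$ stand for the basis $x_1,x_2,x_1x_2$ of Section 1. Here $g^{-1}=g$, so left and right actions agree: $g_1$ fixes $u,w$ and sends $v$ to $v+w$, while $g_2$ fixes $v,w$ and sends $u$ to $u+w$. The dimension of $H$ is $2^3\cdot4=32$.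

## 7. Cyclic Sylow subgroups: proof of Theorem B

**Step 1: (c)⇒(b).** If the Sylow $p$-subgroups are cyclic, $kG$ has finite representation type (Higman 1954), so every module is algebraic.

**Step 2: (b)⇒(a).** If every $kG$-module is algebraic, then so is $Q|_{kG}$ for any $H\supseteq kG$, and Proposition 2, (iii)⇒(i), gives $(*)$.

**Step 3: (a)⇒(b).** Given a $kG$-module $N$, form $H$ as in Section 6. By (a) and Proposition 2, $Q|_{kG}$ is algebraic, and by (7) so is its summand $N$.

**Step 4: (b)⇒(c).** We assume that (c) fails and carry the module of Theorem A up to $G$. Let $T$ be a Sylow $p$-subgroup that is not cyclic. By Burnside's basis theorem $T/\Phi(T)$ is elementary abelian of rank at least $2$, so $T$ maps onto $D=C_p\times C_p$. Let $M$ be the inflation of $(kD)^+$ to $T$. Inflation along $T\to D$ changes neither homomorphisms nor tensor products. So it sends indecomposables to indecomposables, and non-isomorphic modules to non-isomorphic ones. Since $(kD)^+$ is not algebraic (Step 4 of Section 6), neither is $M$.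

Let $V=M\otimes_{kT}kG$. As a $kT$-bimodule, $kG=kT\oplus k[G\setminus T]$, so $M\mid V|_T$. If $V$ were algebraic, then so would be its restriction $V|_T$ and the summand $M$ of it. So $V$ is not algebraic, and (b) fails. $\square$

## 8. A Hopf algebra of dimension 256 when $\operatorname{char}k\ne2$

Section 6 relied on finite-dimensional Hopf algebras generated by primitive elements. In characteristic $0$ a finite-dimensional Hopf algebra has no primitive element $v\ne0$. Indeed, let $v^n$ be the first power that depends linearly on $1,\dots,v^{n-1}$. If $n=1$, then $v$ is a scalar and $\varepsilon(v)=0$ gives $v=0$. If $n\ge2$, apply $\Delta$ to $v^n=\sum_{i<n}c_iv^i$ and compare coefficients of $v\otimes v^{n-1}$: the left side gives $n$ (rewriting $v^n\otimes1$ and $1\otimes v^n$ does not contribute), the right side $0$. Also, $R=kG$ is semisimple in characteristic $0$, so Proposition 2 rules it out.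

We therefore take for $R$ the algebra $\Lambda$ of Lemma 4(2) with a group attached, built from *skew*-primitive elements $x_i$ with $\Delta x_i=x_i\otimes1+g\otimes x_i$. We adjoin one more skew-primitive $y$ and impose relations, each saying that an element which has become primitive is zero.

Let $\operatorname{char}k\ne2$ and $\Gamma=\langle g,h\rangle\cong C_2\times C_2$. Let $H$ be the algebra generated by $g,h,x_1,x_2,y$ with relations
$$g^2=h^2=1,\ gh=hg,\ gx_i=-x_ig,\ gy=-yg,\ hx_i=x_ih,\ hy=-yh;\tag{C1}$$
$$x_1^2=x_2^2=x_1x_2+x_2x_1=0,\quad y^2=0;\tag{C2}$$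
$$a^2=b^2=ab+ba=0,\quad\text{where }a=x_1y+yx_1,\ b=x_2y+yx_2;\tag{C3}$$
$$c^2=0,\quad\text{where }c=x_1b-bx_1.\tag{C4}$$
The elements $g,h$ are grouplike, $\Delta x_i=x_i\otimes1+g\otimes x_i$, $\Delta y=y\otimes1+h\otimes y$, and $R$ is the subalgebra generated by $g,h,x_1,x_2$. We shall prove Theorem C for this pair. Put $t=gh$, so $t^2=1$ and $gt=h$, and write $\{X,Y\}=XY+YX$. From (C1) we read off that $g$ commutes with $a,b$ and anticommutes with $c$; that $h$ anticommutes with $a,b,c$; and that $tx_i=-x_it$, $tc=ct$.

**Step 1: relations (C1) alone give a Hopf algebra $F$.** The coproduct respects (C1): for instance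
$$\Delta(g)\Delta(x_i)=gx_i\otimes g+1\otimes gx_i=-(x_ig\otimes g+1\otimes x_ig)=-\Delta(x_i)\Delta(g),$$
and $\Delta(g)\Delta(y)=gy\otimes g+gh\otimes gy=-\Delta(y)\Delta(g)$; the relations with $h$ are the same check. Coassociativity holds on generators, and the counit is $\varepsilon(g)=\varepsilon(h)=1$, $\varepsilon(x_i)=\varepsilon(y)=0$. The antipode is the anti-homomorphism with $S(g)=g$, $S(h)=h$, $S(x_i)=-gx_i$, $S(y)=-hy$. It respects (C1): for instance $S(gx_i+x_ig)=-gx_ig-x_i=-g(x_ig+gx_i)=0$, $S(gy+yg)=-hyg-ghy=-h(yg+gy)=0$, $S(hx_i-x_ih)=-gx_ih+hgx_i=0$, $S(hy+yh)=-hyh-y=-h(yh+hy)=0$. The antipode axiom holds on generators: $S(x_i)+S(g)x_i=0=x_i+gS(x_i)$, and likewise for $y$. Hence it holds everywhere.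

An ideal generated by primitive elements is a Hopf ideal: for $v$ primitive, $\varepsilon(v)=0$ and $S(v)=-v$. So it suffices to impose (C2), (C3), (C4) one after another and check that the elements set to zero are primitive at that stage.

**Step 2: the elements in (C2) are primitive in $F$.** The cross terms of $\Delta(x_ix_j+x_jx_i)$ are
$$(x_ig+gx_i)\otimes x_j+(gx_j+x_jg)\otimes x_i=0,$$
and $g^2=1$, so $x_ix_j+x_jx_i$ is primitive. For $i=j$ this covers $x_i^2$, as $2$ is invertible. The cross terms of $\Delta(y^2)$ are $(yh+hy)\otimes y=0$. Let $F_1=F/(\text{C2})$.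

**Step 3: the elements in (C3) are primitive in $F_1$.** For $w\in\mathrm{span}(x_1,x_2)$ put $a_w=wy+yw$; note $w^2=0$. Expanding,
$$\Delta(wy)=wy\otimes1+wh\otimes y+gy\otimes w+t\otimes wy,\qquad\Delta(yw)=yw\otimes1+yg\otimes w+hw\otimes y+t\otimes yw,$$
so, using $gy=-yg$ and $hw=wh$,
$$\Delta a_w=a_w\otimes1+t\otimes a_w+2wh\otimes y.\tag{8}$$
We square (8). The squares of the first two terms are $a_w^2\otimes1$ and $1\otimes a_w^2$. The remaining contributions vanish:

- $(a_wt+ta_w)\otimes a_w=0$, since $ga_w=a_wg$ and $ha_w=-a_wh$;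
- $2(a_wwh+wha_w)\otimes y=2(a_ww-wa_w)h\otimes y=0$, since $a_ww=wyw=wa_w$;
- $2twh\otimes a_wy+2wht\otimes ya_w=2wth\otimes(ya_w-a_wy)=0$, since $tw=-wt$ and $a_wy=ywy=ya_w$;
- $4(wh)^2\otimes y^2=0$.

So $a_w^2$ is primitive. Taking $w=x_1,x_2,x_1+x_2$ shows that $a^2$, $b^2$ and $ab+ba=(a+b)^2-a^2-b^2$ are primitive. Let $F_2=F_1/(\text{C3})$.

**Step 4: further relations that hold in $F_2$.** We need these both for (C4) and for the structure of $H$. For $u\in F_2$ put $\bar u=gug$ and $d_i(u)=x_iu-\bar ux_i$. Then:

- $d_i(uv)=d_i(u)v+\bar u\,d_i(v)$, because both sides equal $x_iuv-\bar u\bar vx_i$;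
- $\overline{d_i(u)}=-x_i\bar u+ux_i=-d_i(\bar u)$;
- $d_id_j(u)=x_ix_ju-x_i\bar ux_j+x_j\bar ux_i-ux_jx_i$, and adding the same with $i,j$ exchanged gives $d_id_j+d_jd_i=0$; in particular $d_i^2=0$.

Since $\bar y=-y$, $d_1y=a$ and $d_2y=b$. Since $\bar b=b$, $d_1b=c$. Then $d_2a=d_2d_1y=-d_1d_2y=-c$, and $d_1a=d_2b=d_1c=d_2c=0$ because $d_i^2=0$. Moreover $\bar c=\overline{d_1b}=-d_1b=-c$, so $d_ic=0$ says
$$x_ic=-cx_i.\tag{9}$$
Now apply the $d_i$ to known relations. From $y^2=0$: $d_1$ gives $ay-ya=0$ and $d_2$ gives $by-yb=0$. Applying $d_1$ to $by-yb$ gives $cy+ba-ab+yc=0$. From $a^2=0$, $d_2$ gives $-(ca+ac)=0$; from $b^2=0$, $d_1$ gives $cb+bc=0$. Altogether, with $ba=-ab$,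
$$ay=ya,\quad by=yb,\quad cy+yc=2ab,\quad ca+ac=0,\quad cb+bc=0.\tag{10}$$

**Step 5: $c^2$ is primitive in $F_2$.** By (8), $\Delta b=b\otimes1+t\otimes b+2x_2h\otimes y$. Hence
$$\Delta(x_1b)=x_1b\otimes1+x_1t\otimes b+2x_1x_2h\otimes y+gb\otimes x_1+h\otimes x_1b+2gx_2h\otimes x_1y,$$
$$\Delta(bx_1)=bx_1\otimes1+bg\otimes x_1+tx_1\otimes b+h\otimes bx_1+2x_2hx_1\otimes y+2x_2t\otimes yx_1.$$
Subtract, using $tx_1=-x_1t$, $gb=bg$, $x_2hx_1=x_2x_1h=-x_1x_2h$ and $gx_2h=-x_2t$:
$$\Delta c=\underbrace{c\otimes1}_{A}+\underbrace{h\otimes c}_{B}+\underbrace{2x_1t\otimes b}_{C}\underbrace{-2x_2t\otimes a}_{D}+\underbrace{4x_1x_2h\otimes y}_{E}.$$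
Here $A^2=c^2\otimes1$, $B^2=1\otimes c^2$, and $C^2=D^2=E^2=0$ because $b^2=a^2=y^2=0$. The anticommutators are:

- $\{A,B\}=(ch+hc)\otimes c=0$;
- $\{A,C\}=2(cx_1+x_1c)t\otimes b=0$ and $\{A,D\}=-2(cx_2+x_2c)t\otimes a=0$, by $tc=ct$ and (9);
- $\{A,E\}=4(cx_1x_2-x_1x_2c)h\otimes y=0$, by $hc=-ch$ and (9);
- $\{B,C\}=2x_1th\otimes(cb+bc)=0$ and $\{B,D\}=-2x_2th\otimes(ca+ac)=0$, by (10);
- $\{B,E\}=4x_1x_2\otimes(cy+yc)=8x_1x_2\otimes ab$, by (10);
- $\{C,D\}=-4(x_1tx_2t\otimes ba+x_2tx_1t\otimes ab)=-4x_1x_2\otimes(ab-ba)=-8x_1x_2\otimes ab$, since $x_1tx_2t=-x_1x_2$ and $x_2tx_1t=-x_2x_1=x_1x_2$;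
- $\{C,E\}=\{D,E\}=0$, since $x_1^2=x_2^2=0$ and $x_1x_2=-x_2x_1$.

The two nonzero terms cancel, thanks to the relation $cy+yc=2ab$. So $c^2$ is primitive, and $H=F_2/(c^2)$ is a Hopf algebra. The subalgebra $R$ is closed under $\Delta$ and $S$, hence a Hopf subalgebra.

**Step 6: $H$ is pointed.** Let $H_{\le n}$ be the span of all products of group elements and at most $n$ letters from $x_1,x_2,y$. These subspaces exhaust $H$, and $\Delta(H_{\le n})\subseteq\sum_iH_{\le i}\otimes H_{\le n-i}$, because this holds for the generators and $\Delta$ is multiplicative. The coradical of a coalgebra lies in the zeroth term of any such filtration, and $H_{\le0}$ is spanned by grouplike elements. So every simple subcoalgebra of $H$ is one-dimensional, which is the definition of pointed.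

**Step 7: an algebra $K$ of dimension $16$.** This is the model for the subalgebra of $H$ generated by $y,a,b,c$. Let $K$ have generators $y,a,b,c$ and relations
$$y^2=a^2=b^2=c^2=0,\ ay=ya,\ by=yb,\ ba=-ab,\ ca=-ac,\ cb=-bc,\ cy=-yc+2ab.$$
We claim that the monomials $y^ia^jb^lc^m$ with exponents in $\{0,1\}$ form a basis.

They span: the relations let us sort any word into the order $y,a,b,c$. Each rewriting lowers the number of letters $c$, or keeps it and lowers the number of inversions. Repeated letters then give $0$.

For independence, recall the textbook Ore extension: for an algebra $B_0$ with automorphism $\sigma$ and a linear map $\delta$ with $\delta(uv)=\delta(u)v+\sigma(u)\delta(v)$ (a $\sigma$-derivation), the algebra $B_0[c;\sigma,\delta]$ is a free left $B_0$-module on the powers $c^n$, with $cz=\sigma(z)c+\delta(z)$. For $\sigma=\mathrm{id}$, $\delta=0$ it is the polynomial ring. Let $B_0=\Lambda(a,b)\otimes k[y]/(y^2)$, with $\Lambda(a,b)$ the exterior algebra; its dimension is $8$ and $y$ is central. Let $\sigma$ negate $y,a,b$, and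 let $\delta(y)=2ab$, $\delta(a)=\delta(b)=0$. Then $\delta$ respects the relations:
$$\delta(y^2)=2aby-2yab=0,\quad\delta(ay)=-2a\,ab=0=2ab\,a=\delta(ya),\quad\delta(by)=-2b\,ab=0=2ab\,b=\delta(yb),$$
and it kills $a^2,b^2,ab+ba$. In the Ore extension
$$c^2z=\sigma^2(z)c^2+(\delta\sigma+\sigma\delta)(z)c+\delta^2(z).$$
Here $\sigma^2=1$. The map $D=\delta\sigma+\sigma\delta$ satisfies $D(uv)=D(u)\sigma(v)+uD(v)$ and vanishes on generators, since $\delta\sigma(y)=-2ab$ and $\sigma\delta(y)=2ab$. So $D=0$. Then
$$\delta^2(uv)=\delta^2(u)v+D(u)\delta(v)+u\delta^2(v)$$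
shows that $\delta^2$ is a derivation; it vanishes on generators, so $\delta^2=0$. Thus $c^2$ is central, and $B_0[c;\sigma,\delta]/(c^2)=B_0\oplus B_0c$ has dimension $16$. It satisfies the relations of $K$ and is generated by $y,a,b,c$, so $\dim K\ge16$. Hence $\dim K=16$ and the monomials are a basis.

**Step 8: the action on $K$.** We now recreate conjugation by $g,h$ and the maps $d_i$ inside $K$. All relations of $K$ are homogeneous of degree $2$ when $y,a,b,c$ have degree $1$, so $K$ is graded. Let $h$ act by $(-1)^{\deg}$, and let $g$ be the automorphism $y\mapsto-y$, $a\mapsto a$, $b\mapsto b$, $c\mapsto-c$; it respects the relations, in particular $cy+yc-2ab$. Define $d_1,d_2$ on generators by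
$$d_1:\ y\mapsto a,\ a\mapsto0,\ b\mapsto c,\ c\mapsto0;\qquad d_2:\ y\mapsto b,\ a\mapsto-c,\ b\mapsto0,\ c\mapsto0,$$
and extend by $d_i(uv)=d_i(u)v+g(u)d_i(v)$. On the free algebra this is always possible. As $g$ preserves the ideal of relations, the $d_i$ descend to $K$ if they send each relation to zero in $K$. For $d_1$:

- $y^2\mapsto ay-ya=0$; $a^2\mapsto0$; $b^2\mapsto cb+bc=0$; $c^2\mapsto0$;
- $ay-ya\mapsto a^2-a^2=0$; $by-yb\mapsto cy+ba-ab+yc=0$; $ab+ba\mapsto ac+ca=0$;
- $ca+ac\mapsto0$; $cb+bc\mapsto-c^2+c^2=0$; $cy+yc-2ab\mapsto-ca+ac-2ac=0$.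

For $d_2$:

- $y^2\mapsto by-yb=0$; $a^2\mapsto-ca-ac=0$; $b^2\mapsto 0$; $c^2\mapsto0$;
- $ay-ya\mapsto-cy+ab-ba-yc=0$; $by-yb\mapsto b^2-b^2=0$; $ab+ba\mapsto-cb-bc=0$;
- $ca+ac\mapsto c^2-c^2=0$; $cb+bc\mapsto0$; $cy+yc-2ab\mapsto-cb+bc+2cb=0$.

Next, $gd_i=-d_ig$: both $gd_i$ and $d_ig$ satisfy $\theta(uv)=\theta(u)g(v)+u\,\theta(v)$, and on generators the identity is immediate (for example $gd_1(y)=a=-d_1(-y)$ and $gd_1(b)=-c=-d_1(b)$). Also $hd_i=d_ih$, since $d_i$ preserves degree. Finally
$$d_id_j(uv)=d_id_j(u)v+gd_j(u)\,d_i(v)+d_ig(u)\,d_j(v)+u\,d_id_j(v).$$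
By $gd_i=-d_ig$ the middle terms cancel in $d_i^2$ and in $d_1d_2+d_2d_1$. So these three maps are derivations. They vanish on generators; the only case that is not immediate is $(d_1d_2+d_2d_1)(y)=d_1b+d_2a=c-c=0$. Hence they are zero.

**Step 9: $\dim H=256$ and $\dim R=16$.** Recall that for a Hopf algebra $R_0$, a left $R_0$-module algebra is an algebra $K$ with a left action such that $r(uv)=r_{(1)}(u)\,r_{(2)}(v)$ and $r(1)=\varepsilon(r)1$. The smash product $K\#R_0$ is then $K\otimes R_0$ with $ru=r_{(1)}(u)\,r_{(2)}$. (For $R_0=kG$ this is the construction of Section 6.) Let $R_0=\Lambda(x_1,x_2)\#k\Gamma$, where $g$ negates the $x_i$ and $h$ fixes them. It is presented by those relations in (C1), (C2) that do not involve $y$, has dimension $4\cdot4=16$, and is a Hopf algebra by Steps 1 and 2 with $y$ omitted. By Step 8, $K$ is a left $R_0$-module algebra with $x_i$ acting as $d_i$: the relations of $R_0$ hold for the operators, and the rule for $x_i(uv)$ matches $\Delta x_i=x_i\otimes1+g\otimes x_i$. So $K\#R_0$ exists, has dimension $16\cdot16=256$,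 and in it
$$x_iu=d_i(u)+g(u)x_i,\qquad gu=g(u)g,\qquad hu=h(u)h\qquad(u\in K).\tag{11}$$
By (11), in $K\#R_0$ we have $x_1y+yx_1=a$, $x_2y+yx_2=b$, $x_1b-bx_1=c$, $gy=-yg$, $hy=-yh$. So $g,h,x_1,x_2,y$ satisfy (C1)–(C4), and they generate. This gives a surjection $\pi:H\to K\#R_0$, and $\dim H\ge256$.

Conversely, (C2), (C3), (C4) and (10) say that the relations of $K$ hold in $H$, so there are algebra maps $K\to H$ and $R_0\to H$, with images $K'$ and $R$. In $H$, $K'$ is stable under conjugation by $g$ and $h$, and under the maps $d_i$ of Step 4, because these send $y,a,b,c$ into $\{0,\pm a,\pm b,\pm c\}$. Hence $K'R$ contains $1$ and is stable under left multiplication by $y,g,h$ and by $x_i$, since $x_iu=d_i(u)+\bar ux_i$. So $K'R=H$ and $\dim H\le16\cdot16$. Thus $\dim H=256$, $\pi$ is an isomorphism, and $K\to K'$ and $R_0\to R$ are isomorphisms. We identify $K'=K$; $\dim R=16$.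

## 9. The syzygy of the trivial module in degree two of $Q$

**Step 10: $Q|_R$ is $K$ with a twisted action.** Putting $g(u)$ for $u$ in (11) gives $ux_i=x_ig(u)-d_i(g(u))$; likewise $ug=g\,g(u)$ and $uh=h\,h(u)$. So the subspace $RK$ contains $1$ and is stable under right multiplication by $R$ and $K$. Hence $RK=H$, and by dimensions $R\otimes K\to H$ is bijective. Therefore $R^+H=R^+K$, the map $u\mapsto[u]$ is an isomorphism $K\cong Q$, and by (2)
$$u\cdot g=g(u),\qquad u\cdot h=h(u),\qquad u\cdot x_i=-d_i(g(u)).\tag{12}$$
This action preserves the degree, so each homogeneous part of $K$ is a summand of $Q|_R$.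

One would look first in degree one, as in Section 6, but $K_1=\mathrm{span}(y,a,b,c)$ is projective. Indeed (12) gives
$$y\cdot x_1=a,\quad y\cdot x_2=b,\quad a\cdot x_1=0,\quad a\cdot x_2=c,\quad b\cdot x_1=-c,\quad b\cdot x_2=0,\quad c\cdot x_i=0.$$
With the idempotent $e'=\frac14(1-g)(1-h)$, the assignment $e'\mapsto y$, $e'x_1\mapsto a$, $e'x_2\mapsto b$, $e'x_1x_2\mapsto c$ is an isomorphism $e'R\cong K_1$: for instance $e'x_2\cdot x_1=-e'x_1x_2$ corresponds to $b\cdot x_1=-c$, and $e'x_1\cdot g=-e'gx_1=e'x_1$ corresponds to $a\cdot g=a$. Projective modules are algebraic, so degree one gives no obstruction. We pass to degree two, where the relation $cy+yc=2ab$ has an effect.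

**Step 11: the degree-two part splits.** $K_2$ has basis $ya,yb,yc,ab,ac,bc$. Put $z=yc-ab$. By the twisted Leibniz rule,
$$d_1(ya)=a^2=0,\quad d_2(ya)=ba+yc=z,\quad d_1(yb)=ab-yc=-z,\quad d_2(yb)=b^2=0,$$
$$d_1(z)=ac-ac=0,\quad d_2(z)=bc+cb=0,$$
$$d_1(ab)=ac,\quad d_2(ab)=-cb=bc,\quad d_1(ac)=0,\quad d_2(ac)=-c^2=0,\quad d_1(bc)=c^2=0,\quad d_2(bc)=0.$$
So $N=\mathrm{span}(ya,yb,z)$ and $N'=\mathrm{span}(ab,ac,bc)$ are stable under $d_1,d_2$, and they are spanned by eigenvectors of $g$ and $h$. Hence $K_2=N\oplus N'$ as $R$-modules and $N\mid Q|_R$. On $N$, $h$ acts trivially and $g$ acts by $-1,-1,+1$ on $ya,yb,z$. By (12),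
$$ya\cdot x_1=0,\quad ya\cdot x_2=z,\quad yb\cdot x_1=-z,\quad yb\cdot x_2=0,\quad z\cdot x_i=0.$$

**Step 12: $N$ is the kernel of a projective onto $k_\varepsilon$.** We bring $N$ into the form required by Lemma 3. Let $e=\frac14(1+g)(1+h)$ and $P=eR$, a projective module with basis $e,ex_1,ex_2,ex_1x_2$, since $R=k\Gamma\otimes\Lambda$ as a left $k\Gamma$-module. Then $ex_1\cdot x_2=ex_1x_2$, $ex_2\cdot x_1=-ex_1x_2$, $ex_i\cdot x_i=0$, $ex_1x_2\cdot x_i=0$, $ex_i\cdot g=-egx_i=-ex_i$, $ex_1x_2\cdot g=ex_1x_2$, and $h$ acts trivially. Comparing with Step 11, $ya\mapsto ex_1$, $yb\mapsto ex_2$, $z\mapsto ex_1x_2$ is an isomorphism of $N$ onto the submodule $\mathrm{span}(ex_1,ex_2,ex_1x_2)$. On the quotient, spanned by the class of $e$, the $x_i$ act by $0$ and $g,h$ by $1$. So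
$$0\to N\to P\to k_\varepsilon\to0\tag{13}$$
is exact.

**Step 13: $\mathrm{Ext}$ over $R$ is unbounded.** Let $\Lambda\subset R$ be the subalgebra generated by $x_1,x_2$, and let $M=\mathrm{Hom}_\Lambda(R,k)$, the right $\Lambda$-linear maps $R\to k$, with $(f\cdot r)(s)=f(rs)$. For a right $R$-module $X$ the maps $\varphi\mapsto(x\mapsto\varphi(x)(1))$ and $\psi\mapsto(x\mapsto(s\mapsto\psi(xs)))$ are mutually inverse and give $\mathrm{Hom}_R(X,M)\cong\mathrm{Hom}_\Lambda(X|_\Lambda,k)$. Since $R$ is free as a right $\Lambda$-module, on the basis $\Gamma$, a projective resolution of $k_\varepsilon$ over $R$ restricts to one over $\Lambda$. Hence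
$$\mathrm{Ext}^j_R(k_\varepsilon,M)\cong\mathrm{Ext}^j_\Lambda(k,k)$$
(Eckmann–Shapiro), which has dimension $j+1$ by Lemma 4(2).

**Step 14: conclusion of the proof of Theorem C.** By Step 13 and (13), Lemma 3 applies with $L=k_\varepsilon$, so $N$ is not algebraic. As $N\mid Q|_R$ by Step 11, $Q|_R$ is not algebraic. By Proposition 2, (3) is surjective for no $n\ge0$. Together with Steps 5, 6 and 9 this proves Theorem C. $\square$
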